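# A compact space $K$ for which $C(K)$ fails the Bishop–Phelps–Bollobás property for the numerical radius

## 1. States, numerical radius, and the BPBp-nu

Throughout, $X$ is a Banach space over $\mathbb K=\mathbb R$ or $\mathbb C$, $S_X$ is its unit sphere, $X^*$ its dual, and $\mathcal L(X)$ the space of bounded linear operators on $X$.

**Definition (states).** We put
$$\Pi(X)=\{(x,x^*)\in S_X\times S_{X^*}: x^*(x)=1\}.$$

For a compact Hausdorff space $K$, $C(K)$ is the space of continuous $\mathbb K$-valued functions with the supremum norm. By the Riesz theorem its dual is the space of $\mathbb K$-valued regular Borel measures with the total variation norm. The simplest elements of $\Pi(C(K))$ are the pairs $(1,\delta_t)$ with $t\in K$. More generally, if $\|f\|=1$ and $|f(t)|=1$, then $(f,\overline{f(t)}\,\delta_t)\in\Pi(C(K))$.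

**Definition (numerical radius).** For $T\in\mathcal L(X)$, $\nu(T)=\sup\{|x^*Tx|:(x,x^*)\in\Pi(X)\}$.

Always $\nu(T)\le\|T\|$. Take $T(a,b)=(-b,a)$ on $\mathbb R^2$. With the Euclidean norm, $x^*$ is the inner product with $x$, so $x^*Tx=0$ for all states and $\nu(T)=0$, although $\|T\|=1$. With the supremum norm, which is $C(K)$ for a two-point $K$, the state $((1,1),\delta_2)$ gives $\delta_2T(1,1)=1$, so $\nu(T)=1=\|T\|$. Lemma 1 below says that on $C(K)$ numerical radius and norm always agree.

**Definition (BPBp-nu).** $X$ has the Bishop–Phelps–Bollobás property for numerical radius if for every $0<\varepsilon<1$ there is $\eta(\varepsilon)>0$ such that whenever $T\in\mathcal L(X)$ and $(x_0,x_0^*)\in\Pi(X)$ satisfy $\nu(T)=1$ and $|x_0^*Tx_0|>1-\eta(\varepsilon)$, there exist $S\in\mathcal L(X)$ and $(x_1,x_1^*)\in\Pi(X)$ with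
$$\nu(S)=|x_1^*Sx_1|=1,\quad \|S-T\|<\varepsilon,\quad \|x_1-x_0\|<\varepsilon,\quad \|x_1^*-x_0^*\|<\varepsilon .$$

In words: if $T$ almost attains its numerical radius at a state, then we can move the operator and the state slightly so that it is attained. For $X=\mathbb K$ an operator is multiplication by a scalar $c$, $\nu(T)=|c|$, and if $|c|=1$ every state attains; so $S=T$ works with any $\eta$. For an instance where something must move, take $T(a,b)=(a,qb)$ with $0<q<1$ on $\mathbb K^2$ with the supremum norm and the state $((1,1),\delta_2)$. Then $\nu(T)=1$ and $\delta_2T(1,1)=q$. The operator $S=\mathrm{Id}$ attains at the same state, and $\|S-T\|=1-q$.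

All finite-dimensional spaces, $c_0$, and all $L_p(\mu)$ with $1\le p<\infty$ and any measure $\mu$ are known to have the BPBp-nu. For $C(K)$ it is known only for a few special $K$, such as (for real scalars) compact metrizable $K$. The problem, whose source is the paper of Sun Kwang Kim, Han Ju Lee, Miguel Martin and Oscar Roldan, "The Bishop-Phelps-Bollobás property for the numerical radius: a Zizler-type approach" (arXiv:2604.06625, 2026), is this:

> Does $C(K)$ have the BPBp-nu for every compact Hausdorff space $K$?

The answer is no, for both scalar fields. We shall write down one space $K$ and one operator $T$ on $C(K)$ that cannot be repaired.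

## 2. Operators on $C(K)$ as continuous families of measures

Let $S\in\mathcal L(C(K))$. For $t\in K$ put $\rho_t=S^*\delta_t$, a measure on $K$. We call it the row of $S$ at $t$, since $(Sf)(t)=\int f\,d\rho_t$. The map $t\mapsto\rho_t$ is weak* continuous and $\|S\|=\sup_t\|\rho_t\|$. Conversely, a bounded weak* continuous map $t\mapsto\rho_t$ defines an operator by the same formula. If $S,T$ have rows $\rho_t,\sigma_t$, then $\|S-T\|=\sup_t\|\rho_t-\sigma_t\|$. So rows vary weak* continuously while distances are measured in total variation, and the whole problem comes from this mismatch.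

**Lemma 1 (well known).** $\nu(S)=\|S\|$ for every $S\in\mathcal L(C(K))$.

**Proof.** We only need $\nu(S)\ge\|S\|$. Let $t\in K$, $\|f\|\le1$, $\tau>0$ and $c=f(t)$, so $|c|\le1$. If $\mathbb K=\mathbb C$, write $c=\frac12(a+b)$ with $|a|=|b|=1$: for $c=re^{i\omega}$ with $r=\cos\psi$, take $a=e^{i(\omega+\psi)}$ and $b=e^{i(\omega-\psi)}$. If $\mathbb K=\mathbb R$, write $c$ as a convex combination of $a=1$ and $b=-1$.

The closed set $\{|f-c|\ge\tau\}$ does not contain $t$, so by Urysohn there is $\varphi\in C(K)$ with $0\le\varphi\le1$, $\varphi(t)=1$, vanishing on that set. Put $g=(1-\varphi)f+\varphi c$. Then $|g-f|=\varphi|c-f|\le\tau$. Moreover $g$ is a convex combination of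
$$g_a=(1-\varphi)f+\varphi a,\qquad g_b=(1-\varphi)f+\varphi b .$$
These have norm at most $1$ and $g_a(t)=a$, $g_b(t)=b$, so their norm is $1$. One of $|Sg_a(t)|,|Sg_b(t)|$ is at least $|Sg(t)|\ge|Sf(t)|-\tau\|S\|$. Since $(g_a,\bar a\delta_t)$ and $(g_b,\bar b\delta_t)$ are in $\Pi(C(K))$, we get $\nu(S)\ge|Sf(t)|-\tau\|S\|$. Let $\tau\to0$ and take the supremum over $t$ and $f$. $\square$

## 3. Two repairs by hand: isolated points and positive measures

**An isolated point.** Take real scalars, let $t$ be isolated in $K$, $\nu(T)=1$, $x_0=1$, $x_0^*=\delta_t$ and $(T1)(t)>1-\eta$ with $0<\eta<1$. Let $\sigma=T^*\delta_t$, and let $a=\sigma^+(K)$, $b=\sigma^-(K)$. Then $a+b=\|\sigma\|\le1$ and $a-b>1-\eta$, so $a>0$. Replace the single row $\sigma$ by $\rho'=\sigma^+/a$ and leave all others alone. Since $t$ is isolated, $Sf$ is still continuous. Rows have norm at most $1$ and $(S1)(t)=\rho'(K)=1$, so $\nu(S)=1$ is attained at $(1,\delta_t)$. The cost is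
$$\|S-T\|=\|\rho'-\sigma\|=(1-a)+b=1-\sigma(K)<\eta .$$
Thus for this state only the continuity of the rows near $t$ can cause trouble.

**Rows running through all positive measures.** Let $L$ be compact Hausdorff, $e\in L$, and let $\mathbf B_+$ be the set of positive measures of mass at most $1$ on $L$, with the weak* topology. It is compact. On $K_+=L\sqcup\mathbf B_+$ define $(T_+f)(\mu)=\int_Lf\,d\mu$ for $\mu\in\mathbf B_+$ and $T_+f=0$ on $L$. So the row of $T_+$ at $\mu$ is $\mu$ itself, and $\nu(T_+)=1$: rows have norm at most $1$, and for a probability measure $\mu$ the state $(1,\delta_\mu)$ gives $1$. Consider the state $(1,\delta_{q\delta_e})$ with $0<q<1$, where $T_+$ gives the value $q$. Now $q\delta_e$ need not be isolated, but we can add mass at $e$ continuously. Put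
$$c(m)=\max\{0,\min(1-m,\;m-2q+1)\}$$
and give $S$ the row $\mu+c(\mu(L))\,\delta_e$ at $\mu\in\mathbf B_+$ and the zero row on $L$. The function $\mu\mapsto\mu(L)$ is weak* continuous, so these rows define an operator. Since $m+c(m)\le1$ for $m\in[0,1]$, we have $\|S\|\le1$. Since $c(q)=1-q$, the row at $q\delta_e$ is $\delta_e$, and $(1,\delta_{q\delta_e})$ attains $\nu(S)=1$. Since $c\le1-q$, the cost is $\|S-T_+\|\le1-q$, which is small when $q$ is close to $1$.

This works because for positive measures the norm is the mass, and the mass is weak* continuous. For signed measures the norm is only weak* lower semicontinuous, and the counterexample uses signed measures.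

## 4. The operator, and where the easy repair stops

Let $\kappa=\big(2^{2^{2^{\aleph_0}}}\big)^+$, $Q=\{-1,1\}^{\mathbb N}$ and $L=Q^\kappa$, a compact Hausdorff space. A point of $L$ is $u=(u_i)_{i<\kappa}$, each coordinate $u_i\in Q$ being a sequence of bits. Let $e\in L$ be the point all of whose bits are $1$. Let $M(L)$ be the space of **real** regular Borel measures on $L$, and let $\mathbf B=\{\mu\in M(L):\|\mu\|\le1\}$ with the weak* topology of $C(L,\mathbb R)^*$, which is compact Hausdorff. Let $K_0$ be any compact Hausdorff space, possibly empty, and put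
$$K=K_0\sqcup L\sqcup\mathbf B,\qquad X=C(K)\ \text{ over }\mathbb K .$$
Define $T\in\mathcal L(X)$ by
$$(Tf)(\mu)=\int_Lf\,d\mu\quad(\mu\in\mathbf B),\qquad Tf=0\ \text{ on }K_0\sqcup L .$$
We view measures on $L$ as measures on $K$ concentrated on $L$; then $T^*\delta_\mu=\mu$ for $\mu\in\mathbf B$. Clearly $\|T\|\le1$, and for a probability measure $\mu\in\mathbf B$ the state $(1,\delta_\mu)$ gives $\delta_\mu T1=1$. Hence $\nu(T)=\|T\|=1$.

For $q\in(0,1)$ put $t_q=q\,\delta_e\in\mathbf B$, $x_0=1$ and $x_0^*=\delta_{t_q}$. Then $(x_0,x_0^*)\in\Pi(X)$ and $x_0^*Tx_0=t_q(1)=q$.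

**Where the repair of Section 3 stops.** Use the rows $\mu+c(\mu(L))\delta_e$ at all $\mu\in\mathbf B$. They are still weak* continuous and the row at $t_q$ is still $\delta_e$. But take
$$\mu_{u,v}=q\,\delta_e+\tfrac{1-q}2(\delta_u-\delta_v),\qquad u,v,e\ \text{distinct}.$$
This has norm $1$ and mass $q$, so its new row $\mu_{u,v}+(1-q)\delta_e$ has norm $2-q>1$. So the new operator has norm exactly $2-q$. Dividing by $2-q$ does not help: then the row at $t_q$ has norm $1/(2-q)<1$, and the numerical radius is no longer attained there. Nor can we use $c(\|\mu\|)$ instead: if $v\to u$, then $\mu_{u,v}\to t_q$ weak*, while $\|\mu_{u,v}\|=1$ and $\|t_q\|=q$. The obstacle is that every weak* neighborhood of $t_q$ contains signed measures of norm $1$, to whose rows nothing may be added without taking something away. A cleverer $S$ might still do this in a coordinated way. The theorems say that it cannot.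

**Definition (admissible operator).** Let $0<q<1$. An operator $S\in\mathcal L(X)$ is $q$-admissible if $\nu(S)=1$ and there is $(x_1,x_1^*)\in\Pi(X)$ with $|x_1^*Sx_1|=1$ and $\|x_1^*-\delta_{t_q}\|<2$. Nothing is required of $\|x_1-x_0\|$.

The identity is $q$-admissible, with $(x_1,x_1^*)=(1,\delta_{t_q})$. The operator $T$ is not: we shall see in Step 1 of Section 5 that admissibility forces $|(Sx_1)(t_q)|=1$, whereas $|(Tx_1)(t_q)|=q|x_1(e)|\le q<1$.

**Theorem 1.** Every $q$-admissible $S$ satisfies $\|S-T\|\ge q/2$. Consequently $C(K)$ fails the BPBp-nu: for no $\varepsilon\in(0,\frac12)$ is there an $\eta(\varepsilon)>0$.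

**Theorem 2.** Every $q$-admissible $S$ satisfies $\|S-T\|\ge2q$. Hence no $\varepsilon\in(0,1)$ admits an $\eta(\varepsilon)$. Moreover, for every $\varepsilon<2$ and $\eta>0$ there is $(x_0,x_0^*)\in\Pi(X)$ with $x_0^*Tx_0>1-\eta$ such that no $S$ with $\nu(S)=1$ and $\|S-T\|<\varepsilon$ satisfies $|x_1^*Sx_1|=1$ for some $(x_1,x_1^*)\in\Pi(X)$ with $\|x_1^*-x_0^*\|<2$. The constant $2$ is optimal. Since $K_0$ is arbitrary, every compact Hausdorff space is a clopen subset of a compact Hausdorff space $K$ with these properties.

**How the failure follows from the first sentence of Theorem 1.** Let $0<\varepsilon<\frac12$ and $\eta>0$. Choose $q\in(0,1)$ with $q>1-\eta$ and $q>2\varepsilon$. Then $\nu(T)=1$ and $|x_0^*Tx_0|=q>1-\eta$. If $S,(x_1,x_1^*)$ were as in the definition of the BPBp-nu, then $\|x_1^*-\delta_{t_q}\|<\varepsilon<2$, so $S$ would be $q$-admissible, with $\|S-T\|<\varepsilon<q/2$. This is a contradiction. $\square$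

**Why $2$ is optimal.** $S=\mathrm{Id}$ has $\nu(S)=1=x_0^*Sx_0$ and $\|S-T\|\le2$, so distance at most $2$ is always achieved.

Theorem 2 contains Theorem 1, but we prove Theorem 1 first, because its proof shows the mechanism with the least notation.

## 5. Attainment near $t_q$ turns signed rows into probability measures

Fix $q\in(0,1)$ and a $q$-admissible $S$ with its pair $(x_1,x_1^*)$. By Lemma 1, $\|S\|=1$. Put $\rho_t=S^*\delta_t$ for $t\in\mathbf B$, so $\|\rho_t\|\le1$, and since $T^*\delta_\mu=\mu$,
$$\|\rho_\mu-\mu\|\le\|S-T\|\qquad(\mu\in\mathbf B).\tag{1}$$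

**Step 1: the function $Sx_1$ has modulus $1$ at $t_q$.** This step moves the information from the functional $x_1^*$ to the single point $t_q$. If $x_1^*(\{t_q\})=0$, then $x_1^*$ and $\delta_{t_q}$ would be mutually singular and $\|x_1^*-\delta_{t_q}\|=2$. So $x_1^*$ has an atom at $t_q$. From
$$1=\Big|\int Sx_1\,dx_1^*\Big|\le\int|Sx_1|\,d|x_1^*|\le1$$
and $|Sx_1|\le1$ we get $|Sx_1|=1$ $|x_1^*|$-almost everywhere, in particular at the atom. So $\theta:=(Sx_1)(t_q)$ has $|\theta|=1$.

**Step 2: a set $Z$ of points with positive rows.** This step extracts positivity. Put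
$$h=\bar\theta\,(Sx_1)|_{\mathbf B}\in C(\mathbf B),\qquad Z=\{t\in\mathbf B:h(t)=1\},\qquad P_t=\bar\theta\,x_1\rho_t\quad(t\in\mathbf B),$$
where $x_1\rho_t$ is the measure with density $x_1$ with respect to $\rho_t$. Then $t_q\in Z$. For $t\in Z$,
$$P_t(K)=\bar\theta\int x_1\,d\rho_t=h(t)=1,\qquad \|P_t\|\le\|\rho_t\|\le1 .$$
A measure whose total mass is $1$ and whose norm is at most $1$ is a probability measure: write $dP_t=g\,d|P_t|$ with $|g|=1$. Then $\int\operatorname{Re}g\,d|P_t|=1\ge|P_t|(K)$ forces $\operatorname{Re}g=1$, hence $g=1$, almost everywhere. So $P_t$ is a probability measure for every $t\in Z$.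

**Step 3: comparison of $P_\mu$ with $\mu$.** This step recovers the closeness (1) for the modified rows. Let $t\in Z$. Then $P_t=|P_t|=|x_1|\,|\rho_t|\le|\rho_t|$. Here $P_t$ has mass $1$ and $|\rho_t|$ has mass at most $1$, so $P_t=|\rho_t|$. For two measures, $\big||\rho|-|\mu|\big|\le|\rho-\mu|$, as one sees from densities with respect to $|\rho|+|\mu|$. If $\mu\ge0$, then $|\mu|=\mu$, and (1) gives
$$\|P_\mu-\mu\|\le\|S-T\|\qquad\text{for every }\mu\in Z\text{ with }\mu\ge0.\tag{2}$$

**Step 4: integrals against $P_t$ are values of continuous functions.** This will let us control on what the numbers $\int f\,dP_t$ depend. For $f\in C(L,\mathbb R)$, extended by $0$ off $L$, put $\Phi_f(t)=\bar\theta\,S(x_1f)(t)$, a continuous function on $\mathbf B$. Since $S(x_1f)(t)=\int x_1f\,d\rho_t$,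
$$\Phi_f(t)=\int_Lf\,dP_t\qquad(t\in Z).\tag{3}$$

The plan is now as follows. If $Z$ contains a signed measure $\mu$, then $P_\mu$ is nevertheless positive. One such $\mu$ is no contradiction. But suppose that the pair statistics of $P_\mu$, that is, integrals of functions of two coordinates $u_i,u_j$, depend only on the corresponding pair statistics of $\mu$. A positive measure obeys inequalities between its pair statistics, such as $\int(\sum_i\xi_is_i)^2\,dP\ge0$, where $s_i$ is a $\pm1$-valued function of $u_i$ and $\xi_i=\pm1$. A signed $\mu$ can violate these, so we can feed in pair statistics that no positive measure has and get a positive measure out. To make the supposition true, we need the set theory of the next section.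

## 6. Countable dependence and a free set of coordinates

For $D\subset\kappa$ and $\mu\in M(L)$ let $\pi_D(\mu)$ be the image of $\mu$ under the projection $L\to Q^D$.

**Lemma 2.** For every scalar continuous function $\varphi$ on $\mathbf B$ there is a countable $D\subset\kappa$ such that $\mu,\mu'\in\mathbf B$ and $\pi_D(\mu)=\pi_D(\mu')$ imply $\varphi(\mu)=\varphi(\mu')$.

For example, with $s_i(u)$ the first bit of $u_i$, the function $\varphi(\mu)=\sum_{n\ge1}2^{-n}\mu(s_{i_n})$ has this property with $D=\{i_1,i_2,\dots\}$.

**Proof.** Taking real and imaginary parts, we may assume $\varphi$ real. The functions in $C(L,\mathbb R)$ that depend on finitely many coordinates $i\in\kappa$ form an algebra which contains constants and separates points, so they are dense in $C(L,\mathbb R)$ by Stone–Weierstrass. Hence the evaluations $\mu\mapsto\mu(f)$ with such $f$ separate the points of $\mathbf B$. Polynomials in finitely many such evaluations form a subalgebra of $C(\mathbf B,\mathbb R)$ containing constants and separating points. By Stone–Weierstrass again, $\varphi$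 is the uniform limit of a sequence of such polynomials. The sequence involves countably many functions $f$, and hence a countable set $D$ of coordinates. If $\pi_D(\mu)=\pi_D(\mu')$, then $\mu(f)=\mu'(f)$ for all these $f$, so $\varphi(\mu)=\varphi(\mu')$. $\square$

The Erdős–Rado theorem is the uncountable analogue of Ramsey's theorem. The notation $\kappa\to(\lambda')^r_\lambda$ means: if the $r$-element subsets of a set of size $\kappa$ are colored with $\lambda$ colors, then some subset of size $\lambda'$ is homogeneous, that is, all its $r$-element subsets have the same color. For instance, Ramsey's theorem is $\aleph_0\to(\aleph_0)^r_k$ for finite $r,k$. With $\exp_0(\lambda)=\lambda$ and $\exp_{n+1}(\lambda)=2^{\exp_n(\lambda)}$, the theorem (Erdős–Rado 1956; e.g. Jech, *Set Theory*, Thm. 9.6) states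
$$\exp_n(\lambda)^+\to(\lambda^+)^{n+1}_\lambda\qquad(\lambda\text{ infinite}).$$
For $n=2$ and $\lambda=2^{\aleph_0}$ the left side is our $\kappa$: colorings of triples from $\kappa$ with $2^{\aleph_0}$ colors have infinite homogeneous sets.

**Lemma 3.** Let $D_0\subset\kappa$ be countable, and for each pair $i\ne j$ in $\kappa$ let $D_{ij}=D_{ji}\subset\kappa$ be countable. Then there is an infinite $H\subset\kappa\setminus D_0$ with $D_{ij}\cap H\subset\{i,j\}$ for all distinct $i,j\in H$.

With a countable index set in place of $\kappa$ this would be false: take every $D_{ij}$ to be the whole index set.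

**Proof.** Enlarging the $D_{ij}$, we may assume them nonempty, and enumerate $D_{ij}=\{d_n(i,j):n\in\mathbb N\}$, possibly with repetitions, with $d_n(i,j)=d_n(j,i)$. Color a triple $\alpha<\beta<\gamma$ of elements of $\kappa\setminus D_0$, a set of size $\kappa$, by the set of all

- $(n,1)$ with $d_n(\beta,\gamma)=\alpha$,
- $(n,2)$ with $d_n(\alpha,\gamma)=\beta$,
- $(n,3)$ with $d_n(\alpha,\beta)=\gamma$.

Colors are subsets of $\mathbb N\times\{1,2,3\}$, so there are at most $2^{\aleph_0}$. Let $H$ be an infinite homogeneous set, with color $C$. If $(n,1)\in C$, take $\alpha<\alpha'<\beta<\gamma$ in $H$: then $d_n(\beta,\gamma)$ equals both $\alpha$ and $\alpha'$, which is absurd. If $(n,2)\in C$, take $\alpha<\beta<\beta'<\gamma$: then $d_n(\alpha,\gamma)$ equals both $\beta$ and $\beta'$. If $(n,3)\in C$, take $\alpha<\beta<\gamma<\gamma'$: then $d_n(\alpha,\beta)$ equals both $\gamma$ and $\gamma'$. So $C=\emptyset$. If now $d\in D_{ij}\cap H$ with $i,j\in H$ distinct and $d\notin\{i,j\}$, then $d=d_n(i,j)$ for some $n$, and the color of the triple $\{i,j,d\}$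 contains $(n,1)$, $(n,2)$ or $(n,3)$ according to whether $d$ is its smallest, middle or largest element. This contradicts $C=\emptyset$. $\square$

**Applying the lemmas to $S$.** We choose the set of coordinates on which the argument will take place. Let $s_i:L\to\{-1,1\}$ be the first bit of $u_i$. For $i,j\in\kappa$ and $N\ge0$ let $E^{(N)}_{ij}\in C(L)$ be the indicator of the clopen set where the first $N$ bits of $u_i$ and $u_j$ agree (so $E^{(0)}_{ij}=1$). These functions are symmetric in $i,j$. By Lemma 2 choose a countable $D_0$ for $h$. For $i\neq j$ choose a countable $D_{ij}=D_{ji}$ that works simultaneously for the countably many functions $\Phi_f$ with $f=s_is_j$ and $f=E^{(N)}_{ij}$, $N\ge0$: take a union of countably many countable sets. Let $H$ be the infinite set of Lemma 3.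

Fix an integer $M\ge1$ with $q(1+2/M)\le1$; here $q<1$ is used. Let $H_0\subset H$ be finite with $|H_0|=2n$. For a real measure $\mu'$ on $Q^{H_0}$ let $\iota(\mu')\in M(L)$ be its image under the map $Q^{H_0}\to L$ that fills in all coordinates outside $H_0$ with those of $e$. So $\iota$ preserves norm, total mass and positivity.

**Definition (good measure).** A real measure $\mu'$ on $Q^{H_0}$ is good if $\mu'(Q^{H_0})=1$ and $\|\mu'\|\le1+\frac2M$.

Every probability measure is good. For distinct points $a,b,c\in Q^{H_0}$, $\delta_a+\frac1M(\delta_b-\delta_c)$ is a good signed measure.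

**Lemma 4.** Let $\mu'$ be good and $\mu=q\,\iota(\mu')$. Then $\mu\in Z$. For distinct $i,j\in H_0$ and $f\in\{s_is_j\}\cup\{E^{(N)}_{ij}:N\ge0\}$, the number $\Phi_f(\mu)$ depends only on the marginal of $\mu'$ on the coordinates $\{i,j\}$.

**Proof.** $\|\mu\|\le q(1+2/M)\le1$, so $\mu\in\mathbf B$. As $D_0\cap H_0=\emptyset$, the measure $\mu$ sees only the fixed values of $e$ on the coordinates in $D_0$, and its mass is $q$. Hence $\pi_{D_0}(\mu)=q\,\delta_{e|D_0}=\pi_{D_0}(t_q)$, and $h(\mu)=h(t_q)=1$. So $\mu\in Z$. Next, $\pi_{D_{ij}}(\mu)$ is determined by the marginal of $\mu'$ on $D_{ij}\cap H_0\subset\{i,j\}$, since all other coordinates in $D_{ij}$ are fixed. By the choice of $D_{ij}$, $\Phi_f(\mu)$ is determined by $\pi_{D_{ij}}(\mu)$. $\square$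

So for every good $\mu'$ the measure $P_{q\iota(\mu')}$ is a probability measure, by Step 2, and its pair statistics are functions of the pair marginals of $\mu'$. We call the marginal of $\mu'$ on $\{i,j\}$ its pair law at $\{i,j\}$. All pair laws below are symmetric measures on $Q\times Q$, so the order of $i,j$ does not matter.

## 7. Correlations that no positive measure has: proof of Theorem 1

In this section measures on $Q^{H_0}$ are given by the law of the $2n$ first bits; all other bits are $1$. Let

- $\alpha_0$: the $2n$ first bits are independent and uniform;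
- $\alpha_1$: all $2n$ first bits are equal to one uniform random sign;
- $\beta_I$, for a partition $H_0=I\sqcup J$ with $|I|=|J|=n$: all bits in $I$ equal $U$, all bits in $J$ equal $U'$, with $U,U'$ independent uniform signs.

Let $\tau_0,\tau_1$ be the pair laws of $\alpha_0,\alpha_1$ and $\tau^s=(1-s)\tau_0+s\tau_1$. The pair law of $\beta_I$ is $\tau_1$ for a pair within a class ($I$ or $J$) and $\tau_0$ for a pair across.

**Step 1: signed measures more correlated across than within.** We produce inputs that violate positivity of correlations. Let $\gamma_s=(1-s)\alpha_0+s\alpha_1$, all of whose pair laws are $\tau^s$. For $s\in\{\frac1M,\frac2M,\dots,1\}$ let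
$$\mu'_{s,I}=\gamma_s+\tfrac1M(\alpha_0-\beta_I).$$
It has mass $1$ and norm at most $1+\frac2M$, so it is good. Its pair law is
$$\tau^s+\tfrac1M(\tau_0-\tau_0)=\tau^s\ \text{ across},\qquad \tau^s+\tfrac1M(\tau_0-\tau_1)=\tau^{s-1/M}\ \text{ within classes}.$$

The small step $1/M$ is there for the norm. The measure that makes the step from $\tau_1$ to $\tau_0$ at once is $\alpha_1+\alpha_0-\beta_I$. In terms of the first bits, for $n\ge2$ it has mass $\frac14+4^{-n}$ at each of the two constant configurations, $-\frac14+4^{-n}$ at each of the two configurations that are constant on $I$ and on $J$ with opposite signs, and $4^{-n}$ at each of the $4^n-4$ others. Its norm is $2(\frac14+4^{-n})+2(\frac14-4^{-n})+1-4\cdot4^{-n}=2-4^{1-n}\ge\frac74$. So for $q>\frac47$, multiplying it by $q$ gives a measure outside $\mathbf B$.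

**Step 2: the inequality from positivity.** We use that $P_\mu$ is positive although $\mu$ is not. For $s\in\{0,\frac1M,\dots,1\}$ put $g_{ij}(s)=\Phi_{s_is_j}(q\,\iota(\gamma_s))$. By Lemma 4, $\Phi_{s_is_j}(q\,\iota(\mu'))=g_{ij}(s)$ for every good $\mu'$ with pair law $\tau^s$ at $\{i,j\}$. By (3), $g_{ij}(s)\in[-1,1]$. Let $\bar g(s)$ be the average of $g_{ij}(s)$ over all pairs $\{i,j\}\subset H_0$.

Let $\mu=q\,\iota(\mu'_{s,I})\in Z$, $\xi_i=1$ for $i\in I$ and $\xi_i=-1$ for $i\in J$. Since $P_\mu\ge0$ and $s_i^2=1$,
$$0\le\int_L\Big(\sum_{i\in H_0}\xi_is_i\Big)^2dP_\mu=2n\,P_\mu(L)+\sum_{i\ne j}\xi_i\xi_j\,\Phi_{s_is_j}(\mu).$$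
Here $P_\mu(L)\le1$, and $\Phi_{s_is_j}(\mu)$ is $g_{ij}(s-\frac1M)$ within classes and $g_{ij}(s)$ across. So, over ordered pairs,
$$0\le2n+\sum_{\substack{i\ne j\\ \text{same class}}}g_{ij}(s-\tfrac1M)-\sum_{\text{across}}g_{ij}(s).$$

**Step 3: averaging over partitions.** This replaces the many numbers $g_{ij}$ by their means. The numbers $g_{ij}(s)$ do not depend on the partition. Each partition has $2n(n-1)$ ordered pairs within classes and $2n^2$ across, out of $2n(2n-1)$. By symmetry, every ordered pair lies in a common class for the same proportion $\frac{2n(n-1)}{2n(2n-1)}$ of the partitions. So averaging over all partitions gives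
$$0\le2n+2n(n-1)\,\bar g(s-\tfrac1M)-2n^2\,\bar g(s).$$
Divide by $2n^2$ and use $\bar g\ge-1$:
$$\bar g(s)\le\bar g(s-\tfrac1M)+\tfrac1n\big(1-\bar g(s-\tfrac1M)\big)\le\bar g(s-\tfrac1M)+\tfrac2n .$$
Adding these for $s=1,1-\frac1M,\dots,\frac1M$ yields
$$\bar g(1)\le\bar g(0)+\frac{2M}n .$$

**Step 4: comparison with $T$ at the two ends.** The last inequality says that $S$ can hardly tell $\alpha_1$ from $\alpha_0$, while $T$ can. The measures $q\,\iota(\alpha_1)$ and $q\,\iota(\alpha_0)$ are positive and in $Z$, so (2) and (3) apply. The integrals of $s_is_j$ against them are $q$ and $0$, respectively. Hence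
$$g_{ij}(1)\ge q-\|S-T\|,\qquad g_{ij}(0)\le0+\|S-T\| .$$
Together, $q\le2\|S-T\|+\frac{2M}n$. Here $S$, $H$ and $M$ are fixed, and since $H$ is infinite, $n$ is arbitrary. So $\|S-T\|\ge q/2$. $\blacksquare$

This settles the question: it is not true that $C(K)$ has the BPBp-nu for every compact Hausdorff $K$, for either scalar field.

## 8. Many levels of agreement: proof of Theorem 2

The proof above used one test function and two values of $\bar g$. For the sharp constant we use $k+1$ pair laws $\tau_0,\dots,\tau_k$, where under $\tau_l$ the two coordinates agree in the first $l$ blocks of bits and almost surely, up to a small probability, not in the next. Closeness to $T$ forces the row at level $l$ to have mass at least about $q-\frac12\|S-T\|$ on the event "agreement in exactly the first $l$ blocks". The argument of Section 7 shows that averaged pair statistics are almost the same at all levels. So the rows at level $0$ give, on average, this much mass to each of $k+1$ disjoint events. The total is at most $1$, so $q-\frac12\|S-T\|\lesssim\frac1{k+1}$, and $k$ is arbitrary.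

Keep everything from Sections 5 and 6. Fix integers $k,m\ge1$. Split the first $km$ bits of each coordinate into $k$ consecutive blocks of length $m$, and write $u_i^b\in V=\{-1,1\}^m$ for the $b$-th block of $u_i$. For $0\le l\le k$ put $F^l_{ij}=E^{(lm)}_{ij}$, the indicator of agreement of the first $l$ blocks, so $F^0_{ij}=1$. Set $F^{k+1}_{ij}=0$. These functions are among those for which $D_{ij}$, and hence $H$, was chosen, whatever $k$ and $m$ are.

**Step 1: the laws.** We list the analogues of $\alpha_0,\alpha_1,\beta_I$. They are laws of the blocks $(u_i^b)_{i\in H_0,\,b\le k}$, all further bits being $1$.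

- $\alpha_l$ ($0\le l\le k$): for $b\le l$, $u_i^b=U^b$ for all $i$; for $b>l$ the $u_i^b$ are independent over $i$. All variables $U^b$ ($b\le l$) and $u_i^b$ ($b>l$) are independent and uniform on $V$.
- $\beta_{l,I}$ ($1\le l\le k$): as $\alpha_l$, except that in block $l$ the coordinates in $I$ share one uniform variable and those in $J$ share another, independent one.

Let $\tau_l$ be the pair law of $\alpha_l$. Under $\beta_{l,I}$, two coordinates in the same class share all blocks up to $l$. Two coordinates in different classes share the blocks up to $l-1$ and have independent blocks from $l$ on. So $\beta_{l,I}$ has pair law $\tau_l$ within classes and $\tau_{l-1}$ across.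

Let $\tau=(1-s)\tau_{l-1}+s\tau_l$ with $1\le l\le k$ and $s\in\{0,\frac1M,\dots,1\}$. It is the pair law of the good measure $(1-s)\alpha_{l-1}+s\alpha_l$. For $0\le p\le k$ let $g^p_{ij}(\tau)=\Phi_{F^p_{ij}}(q\,\iota(\mu'))$ for any good $\mu'$ with pair law $\tau$ at $\{i,j\}$; by Lemma 4 this is well defined. Let $\bar g^p(\tau)$ be its average over all pairs $\{i,j\}\subset H_0$. Since $0\le F^p_{ij}\le1$ and the $P_\mu$ with $\mu\in Z$ are probability measures, (3) gives $0\le\bar g^p\le1$. Put $g^{k+1}_{ij}=\bar g^{k+1}=0$.

**Step 2: the basic inequality.** This is Steps 2 and 3 of Section 7 for the new test functions. Suppose that for every partition $(I,J)$ there is a good $\mu'_I$ with pair law $\tau'$ within classes and $\tau''$ across, both of the above form. We claim that for $0\le p\le k$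
$$\bar g^p(\tau'')\le\bar g^p(\tau')+\tfrac1n .\tag{4}$$
With $\xi_i=1$ on $I$ and $\xi_i=-1$ on $J$ we have, because $F^p_{ij}=\sum_{w\in V^p}\mathbf 1[(u_i^1,\dots,u_i^p)=w]\,\mathbf 1[(u_j^1,\dots,u_j^p)=w]$,
$$\sum_{i,j\in H_0}\xi_i\xi_jF^p_{ij}=\sum_{w\in V^p}\Big(\sum_{i\in H_0}\xi_i\mathbf 1[(u_i^1,\dots,u_i^p)=w]\Big)^2\ge0 .$$
Integrate over $L$ against the probability measure $P_\mu$ with $\mu=q\,\iota(\mu'_I)\in Z$. The diagonal terms, where $F^p_{ii}=1$, contribute $2nP_\mu(L)\le2n$. Averaging over partitions with the same count of pairs as before gives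
$$0\le2n+2n(n-1)\,\bar g^p(\tau')-2n^2\,\bar g^p(\tau'').$$
Dividing by $2n^2$ and using $\bar g^p\ge0$ we get $\bar g^p(\tau'')\le\frac1n+(1-\frac1n)\bar g^p(\tau')\le\bar g^p(\tau')+\frac1n$.

**Step 3: the levels have nearly equal averages.** We apply (4) in both directions. With $\mu'_I=\beta_{l,I}$,
$$\bar g^p(\tau_{l-1})\le\bar g^p(\tau_l)+\tfrac1n .$$
For the other direction take, for $s\in\{\frac1M,\dots,1\}$,
$$\mu'_I=(1-s)\alpha_{l-1}+s\alpha_l+\tfrac1M(\alpha_{l-1}-\beta_{l,I}).$$
It has mass $1$ and norm at most $1+\frac2M$, so it is good. Its pair law across is $(1-s)\tau_{l-1}+s\tau_l$, since $\alpha_{l-1}$ and $\beta_{l,I}$ have the same pair law there. Within classes we add $\frac1M(\tau_{l-1}-\tau_l)$ and get the same expression with $s-\frac1M$ in place of $s$. Adding the $M$ inequalities (4) for $s=1,\dots,\frac1M$ gives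
$$\bar g^p(\tau_l)\le\bar g^p(\tau_{l-1})+\tfrac Mn .$$
As $M\ge1$, the two displays give $|\bar g^p(\tau_l)-\bar g^p(\tau_{l-1})|\le\frac Mn$, and therefore
$$|\bar g^p(\tau_l)-\bar g^p(\tau_0)|\le\frac{kM}n\qquad(0\le l\le k,\ 0\le p\le k+1),\tag{5}$$
the case $p=k+1$ being trivial.

**Step 4: comparison with $T$ at each level.** We bound from below the mass that the row at level $l$ gives to agreement in exactly the first $l$ blocks. Put $\varepsilon'=\|S-T\|$. Let $0\le l\le k$ and $\mu=q\,\iota(\alpha_l)\ge0$, a measure of mass $q$ in $Z$. The function $W=F^l_{ij}-F^{l+1}_{ij}$ is the indicator of a clopen set. Under $\alpha_l$ the first $l$ blocks of $u_i,u_j$ always agree. If $l<k$, their blocks number $l+1$ are independent and uniform on a set of $2^m$ elements, so they differ with probability $1-2^{-m}$. If $l=k$, then $W=F^k_{ij}$, which equals $1$ almost surely. In all cases $\mu(W)\ge q(1-2^{-m})$.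

Now let $\sigma=\mu-P_\mu$. By (2), $\|\sigma\|\le\varepsilon'$, and $\sigma(K)=q-1<0$. Since $\|\sigma^+\|=\frac12(\|\sigma\|+\sigma(K))$, we have $\|\sigma^+\|\le\frac{\varepsilon'}2$. Only the positive part of $\sigma$ can make $P_\mu(W)$ smaller than $\mu(W)$, and this is where half of the loss is saved:
$$\int_LW\,dP_\mu\ge\mu(W)-\sigma^+(W)\ge q(1-2^{-m})-\tfrac{\varepsilon'}2 .$$
By (3) the left side is $g^l_{ij}(\tau_l)-g^{l+1}_{ij}(\tau_l)$. Averaging over pairs,
$$\bar g^l(\tau_l)-\bar g^{l+1}(\tau_l)\ge q(1-2^{-m})-\tfrac{\varepsilon'}2 .$$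

**Step 5: transfer to level $0$ and telescoping.** All these masses must now fit into total mass $1$. By (5), used for $p=l$ and for $p=l+1$,
$$\bar g^l(\tau_0)-\bar g^{l+1}(\tau_0)\ge q(1-2^{-m})-\tfrac{\varepsilon'}2-\tfrac{2kM}n\qquad(0\le l\le k).$$
Sum over $l=0,\dots,k$. The left side telescopes to $\bar g^0(\tau_0)-\bar g^{k+1}(\tau_0)=\bar g^0(\tau_0)\le1$, so
$$(k+1)\Big(q(1-2^{-m})-\frac{\varepsilon'}2-\frac{2kM}n\Big)\le1 .\tag{6}$$
Here $S$, $H$ and $M$ are fixed, while $n,m,k$ are arbitrary, since $H$ is infinite and does not depend on $k,m$. Let $n\to\infty$, then $m\to\infty$, then $k\to\infty$. We get $q\le\varepsilon'/2$, that is, $\|S-T\|\ge2q$. Many levels are really used in this argument: for $k=1$ alone, (6) gives only $\|S-T\|\ge2q-1$ in the limit.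

**Step 6: the remaining assertions.** Let $\varepsilon<2$ and $\eta>0$. Choose $q\in(0,1)$ with $q>1-\eta$ and $2q\ge\varepsilon$, and the state $(x_0,x_0^*)=(1,\delta_{t_q})$. Then $x_0^*Tx_0=q>1-\eta$. An operator $S$ with $\nu(S)=1$ and $|x_1^*Sx_1|=1$ for some $(x_1,x_1^*)\in\Pi(X)$ with $\|x_1^*-x_0^*\|<2$ is $q$-admissible, so $\|S-T\|\ge2q\ge\varepsilon$. Hence no such $S$ has $\|S-T\|<\varepsilon$. In particular, for $\varepsilon\in(0,1)$ no $\eta(\varepsilon)$ as in the BPBp-nu exists, because $\|x_1^*-x_0^*\|<\varepsilon$ implies $\|x_1^*-x_0^*\|<2$. The optimality of $2$ was shown in Section 4. Finally, $K_0$ was an arbitrary compact Hausdorff space, it is clopen in $K=K_0\sqcup L\sqcup\mathbf B$, and it played no role in the proof. $\blacksquare$
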